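# Undoing a tensor product with a finite-dimensional module

## 1. Symmetry by duality, and cases where it works

The answer that one would first guess is "yes, you can always go back". Suppose that, starting from a simple module $X$ over a semisimple Lie algebra, we tensor with a finite-dimensional module, pass to a quotient, and arrive at a simple module $Y$. Then the same kind of operation should lead from $Y$ back to $X$. Let us say this precisely and test it.

Let $\mathfrak g$ be a semisimple finite-dimensional Lie algebra over $\mathbb C$, let $U=U(\mathfrak g)$ be its enveloping algebra and $Z$ the center of $U$. Write $\mathrm{Irr}(\mathfrak g)$ for the set of isomorphism classes of simple $\mathfrak g$-modules: all of them, with no weight or finiteness condition. We abbreviate "finite-dimensional" to f.d., "finitely generated" to f.g., and write $\otimes$ for $\otimes_{\mathbb C}$.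

**Definition.** For $X,Y\in\mathrm{Irr}(\mathfrak g)$ write $X\triangleright Y$ if there is a f.d. $\mathfrak g$-module $V$ and a surjection $V\otimes X\twoheadrightarrow Y$ of $\mathfrak g$-modules.

The relation is reflexive (take $V$ trivial). It is transitive: from $V\otimes X\twoheadrightarrow Y$ and $V'\otimes Y\twoheadrightarrow W$ we get $V'\otimes V\otimes X\twoheadrightarrow V'\otimes Y\twoheadrightarrow W$. Symmetry is what must be decided. Mackaay, Mazorchuk and Miemietz ("Applying projective functors to arbitrary holonomic simple modules", arXiv:2311.04191, 2023) pose as a conjecture that $\triangleright$ is an equivalence relation.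

One tool is immediate. The adjunction $\mathrm{Hom}_U(V\otimes X,Y)\cong\mathrm{Hom}_U(X,V^*\otimes Y)$, together with the simplicity of $X$ and $Y$, shows that
$$V\otimes X\twoheadrightarrow Y\ \text{ exists}\iff X\hookrightarrow V^*\otimes Y\ \text{ exists}.\tag{1}$$
So $X\triangleright Y$ makes $X$ a *submodule* of $V^*\otimes Y$, whereas $Y\triangleright X$ asks for $X$ as a *quotient* of some $V'\otimes Y$. The guess amounts to saying that submodules can be exchanged for quotients.

**Finite-dimensional modules.** If $X$ is f.d. and $X\triangleright Y$, then $Y$ is f.d. Conversely, for f.d. simple $X,Y$ the evaluation map $(Y\otimes X^*)\otimes X\to Y$ is onto. So the f.d. simple modules form one class, and the relation is symmetric there.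

**Simple highest weight modules.** Let $X$ be a simple module in category $\mathcal O$ and $X\triangleright Y$. Then $V\otimes X$ and its quotient $Y$ lie in $\mathcal O$. Category $\mathcal O$ has the contravariant duality $M\mapsto M^\vee=\bigoplus_\mu (M_\mu)^*$, with $\mathfrak g$ acting through the transpose anti-automorphism that fixes the Cartan subalgebra. It is exact, it fixes simple modules up to isomorphism (they are determined by their weights), and $(V\otimes M)^\vee\cong V^\vee\otimes M^\vee\cong V\otimes M^\vee$ for f.d. $V$. Apply it to $X\hookrightarrow V^*\otimes Y$: the result is a surjection $V^*\otimes Y\twoheadrightarrow X$. So $Y\triangleright X$.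

**A picture for $\mathfrak{sl}_2$.** Let $V_n$ be the simple module of dimension $n+1$ and let $M(\lambda)$ be the Verma module with highest weight $\lambda\in\mathbb C$. It is simple iff $\lambda\notin\{0,1,2,\dots\}$. The Casimir element $h^2+2h+4fe$ acts on $M(\lambda)$ by $(\lambda+1)^2-1$, so $M(\lambda)$ and $M(\mu)$ have the same central character iff $\mu\in\{\lambda,-\lambda-2\}$. The module $V_n\otimes M(\lambda)$ has a filtration with subquotients $M(\lambda+n-2i)$, $0\le i\le n$.

* $V_1\otimes M(-2)$ has subquotients $M(-1)$ and $M(-3)$, on which the Casimir acts by $-1$ and $3$. So it is their direct sum, and $M(-2)\triangleright M(-1)$.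
* There is an exact sequence $0\to M(0)\to V_1\otimes M(-1)\to M(-2)\to0$. So $M(-1)\triangleright M(-2)$.

In the second module put $L(0)=M(0)/M(-2)$, the trivial module. Then $V_1\otimes M(-1)$ has composition factors $M(-2)$, $L(0)$, $M(-2)$. The factor $L(0)$ is neither a quotient nor a submodule, because $\mathrm{Hom}(V_1\otimes M(-1),L(0))\cong\mathrm{Hom}(M(-1),V_1)=0$ and $\mathrm{Hom}(L(0),V_1\otimes M(-1))\cong \mathrm{Hom}(V_1,M(-1))=0$ ($V_1$ is self-dual). In particular the sequence does not split: $V\otimes X$ need not be semisimple, and a composition factor of $V\otimes X$ need not be related to $X$.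

The proof in category $\mathcal O$ breaks at one identifiable place: for an arbitrary simple $Y$ we have no exact duality that fixes simple modules and commutes with $V\otimes-$. All that is left is (1), which gives a submodule. We also have no right to assume that $V^*\otimes Y$ has finite length. Still, the guess is right.

**Theorem A.** Let $\mathfrak g$ be a semisimple f.d. Lie algebra over $\mathbb C$. Then $\triangleright$ is an equivalence relation on $\mathrm{Irr}(\mathfrak g)$.

## 2. Central characters, multiplicities, and Goldie's theorem

We write c.c. for "central character". Here are the textbook facts that we use.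

**(F1)** (Quillen, Dixmier.) If $X$ is simple, then $\mathrm{End}_U(X)=\mathbb C$. Since $Z$ acts by endomorphisms, $X$ has a c.c. $\chi:Z\to\mathbb C$. Moreover $\mathrm{Ann}\,X$ is a prime ideal: if $I,J$ are ideals with $IJX=0$ and $JX\ne0$, then $JX=X$, so $IX=0$.

**(F2)** Let $N\neq 0$ be a f.g. $U$-module with a good filtration $(N_n)$, that is, an exhaustive filtration by f.d. subspaces, zero for $n\ll0$, compatible with the standard filtration of $U$, such that $\mathrm{gr}\,N$ is f.g. over $\mathrm{gr}\,U=S(\mathfrak g)$. For large $n$ the number $\dim N_n$ is a polynomial in $n$ of degree $\mathrm{GKdim}\,N$. For f.g. $N$ with $\mathrm{GKdim}\,N\le d$, the *multiplicity* $e_d(N)\in\mathbb Z_{\ge0}$ is $d!$ times the coefficient of $n^d$. It does not depend on the good filtration, it is additive on short exact sequences, and it vanishes iff $N=0$ or $\mathrm{GKdim}\,N<d$. (See Krause–Lenagan, *Growth of algebras and Gelfand–Kirillov dimension*.)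

For f.d. $V\ne0$, the subspaces $V\otimes N_n$ form a good filtration of $V\otimes N$: we have $x(v\otimes m)=xv\otimes m+v\otimes xm$, and the first term does not raise the degree, so $\mathrm{gr}(V\otimes N)=V\otimes\mathrm{gr}\,N$ with $S(\mathfrak g)$ acting on the second factor. Hence $V\otimes N$ is f.g. and
$$\mathrm{GKdim}(V\otimes N)=\mathrm{GKdim}\,N,\qquad e_d(V\otimes N)=\dim V\cdot e_d(N).\tag{2}$$

*Example.* A f.d. $X$ has GK dimension $0$ and $e_0(X)=\dim X$. The $\mathfrak{sl}_2$-module $M(\lambda)$, filtered by the spans of $v,fv,\dots,f^nv$ with $v$ the highest weight vector, has $\dim N_n=n+1$. So $\mathrm{GKdim}\,M(\lambda)=1$ and $e_1(M(\lambda))=1$. By (2), $e_1(V_1\otimes M(-1))=2$, in agreement with the composition factors $M(-2),L(0),M(-2)$.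

**(F3)** (Kostant.) If $N$ has a c.c. and $V$ is f.d., then $V\otimes N$ is annihilated by an ideal $I$ of finite codimension in $Z$. Now $Z/I$ is a finite product of local algebras, so every quotient $H$ of $V\otimes N$ is a finite direct sum of generalized components $H^{\chi}$, on which a power of $\ker\chi$ acts by zero. Each $H^\chi$ is a direct summand, hence also a quotient, of $H$. It contains every submodule of $H$ with c.c. $\chi$. Every simple quotient of $H^\chi$ has a c.c. by (F1), and this c.c. must be $\chi$.

**(F4)** (Harish-Chandra; Bernstein–Gelfand, Compositio Math. 41 (1980), §5; Jantzen, *Einhüllende Algebren halbeinfacher Lie-Algebren*, Kap. 6.) For given characters $\chi',\chi$ of $Z$ there are, up to isomorphism, only finitely many simple $U$-bimodules with locally finite adjoint action (defined in Section 3) on which $Z$ acts by $\chi'$ from the left and by $\chi$ from the right.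

A ring $R\neq0$ is *prime* if the product of two nonzero two-sided ideals is nonzero. An element is *regular* if it is not a zero divisor on either side. A *two-sided classical quotient ring* of $R$ is a ring $Q\supset R$ in which all regular elements of $R$ are invertible, and each of whose elements can be written both as $c^{-1}b$ and as $b'c'^{-1}$ with $b,b'\in R$ and $c,c'\in R$ regular; finitely many elements have a common denominator. For example, $\mathrm{Mat}_k(\mathbb C[t])$ is prime with quotient ring $\mathrm{Mat}_k(\mathbb C(t))$.

**(F5)** (Goldie.) A prime left and right Noetherian ring has a simple artinian two-sided classical quotient ring, and each of its nonzero two-sided ideals contains a regular element. If a two-sided ideal $J$ of an algebra $R$ contains a regular element, then $\mathrm{GKdim}(R/J)+1\le\mathrm{GKdim}(R)$ (Krause–Lenagan, Prop. 3.15).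

Recall also that the GK dimension of an algebra does not grow when we pass to subalgebras or quotients, and that $\mathrm{GKdim}\,U=\dim\mathfrak g$ is finite. Finally, $\mathrm{End}(V)\otimes R$ has the same GK dimension as $R$ for f.d. $V\neq0$: if $W\ni1$ is a f.d. subspace of $R$, then $(\mathrm{End}(V)\otimes W)^n=\mathrm{End}(V)\otimes W^n$, so growth changes only by a constant factor.

## 3. The bimodule of ad-finite maps

It is convenient to treat all the modules $V$ at once.

**Definition.** For $U$-modules $N,N'$, the space $\mathrm{Hom}_{\mathbb C}(N,N')$ is a $U$-bimodule via $(ufu')(n)=u\,f(u'n)$. The *adjoint action* of $x\in\mathfrak g$ on a $U$-bimodule is $\mathrm{ad}(x)f=xf-fx$. Let $\mathcal L(N,N')\subset\mathrm{Hom}_{\mathbb C}(N,N')$ be the sub-bimodule of elements that lie in a f.d. ad-stable subspace.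

A composition of ad-finite maps is ad-finite, since $\mathrm{ad}(x)$ acts on compositions by the Leibniz rule. So $\mathcal L(N,N)$ is an algebra, and $\mathcal L(N,N')$ is a right module over it. Since $U$ is ad-locally finite, $\mathcal L(N,N)$ contains the image of $U$.

A linear map $\varphi:V\otimes N\to N'$ is the same as a family of maps $\varphi_v=\varphi(v\otimes-)$ depending linearly on $v$. It is $U$-linear iff $\varphi_{xv}=x\varphi_v-\varphi_vx=\mathrm{ad}(x)\varphi_v$ for all $x\in\mathfrak g$. Hence, for f.d. $V$,
$$\mathrm{Hom}_U(V\otimes N,N')\cong\mathrm{Hom}_{\mathfrak g}(V,\mathcal L(N,N')).\tag{3}$$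
Nonzero maps to a simple module are onto. So for simple $X,Y$,
$$X\triangleright Y\iff\mathcal L(X,Y)\ne0.\tag{4}$$
If $F$ is an ad-stable subspace of a $U$-bimodule, then $xf=fx+\mathrm{ad}(x)f$ gives
$$UF=FU.\tag{5}$$

*Example.* Take $Y=M(-1)$ for $\mathfrak{sl}_2$, and let $B=\mathcal L(Y,Y)\supset A$, the image of $U$. By (3) the multiplicity of $V_n$ in $B$ is $\dim\mathrm{Hom}_U(V_n\otimes M(-1),M(-1))$. The generalized component of $V_n\otimes M(-1)$ with the c.c. of $M(-1)$ is $M(-1)$ for even $n$ and $0$ for odd $n$, because $\lambda=-1$ is the only solution of $(\lambda+1)^2=0$. So $B$ contains each $V_{2k}$ once and nothing else. On the other hand $e^k\in A$ is nonzero, since $e$ maps $f^{i+1}v$ to a nonzero multiple of $f^iv$ in the simple module $M(-1)$. It is annihilated by $\mathrm{ad}(e)$ and has weight $2k$, so $V_{2k}$ occurs in $A$. Hence $A=B$ here. If $Y$ is f.d., then $A=B=\mathrm{End}_{\mathbb C}(Y)$ by the density theorem.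

## 4. Four finiteness lemmas

The first lemma says that no nonzero quotient of $V\otimes X$ is small.

**Lemma 1.** Let $X$ be simple with $\mathrm{GKdim}\,X=d$. Every nonzero quotient $W$ of $V\otimes X$ ($V$ f.d.) has $\mathrm{GKdim}\,W=d$; hence $e_d(W)\ge1$. In particular $X\triangleright Y$ implies $\mathrm{GKdim}\,X=\mathrm{GKdim}\,Y$.

*Proof.* By adjunction the quotient map corresponds to a nonzero, hence injective, map $X\to V^*\otimes W$. So $d\le\mathrm{GKdim}(V^*\otimes W)=\mathrm{GKdim}\,W\le\mathrm{GKdim}(V\otimes X)=d$ by (2). Since $W$ is f.g. of GK dimension exactly $d$, the integer $e_d(W)$ is positive. $\square$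

The second lemma says that annihilators cannot strictly shrink along $\triangleright$. It will produce the final contradiction.

**Lemma 2.** If $X\triangleright Y$, then $\mathrm{Ann}\,X\supsetneq\mathrm{Ann}\,Y$ is impossible.

*Proof.* Let $V\otimes X\twoheadrightarrow Y$.

**Step 1: compare GK dimensions.** An element $x\in\mathfrak g$ acts on $V\otimes X$ as $x\otimes1+1\otimes x$. So the image of $U$ in $\mathrm{End}_{\mathbb C}(V\otimes X)$ lies in $\mathrm{End}(V)\otimes(U/\mathrm{Ann}\,X)$, which has the GK dimension of $U/\mathrm{Ann}\,X$. As $Y$ is a quotient of $V\otimes X$, the algebra $U/\mathrm{Ann}\,Y$ is a quotient of this image. Hence $\mathrm{GKdim}\,U/\mathrm{Ann}\,Y\le\mathrm{GKdim}\,U/\mathrm{Ann}\,X$.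

**Step 2: show that a strict inclusion would violate this.** If $\mathrm{Ann}\,X\supsetneq\mathrm{Ann}\,Y$, then $\mathrm{Ann}\,X/\mathrm{Ann}\,Y$ is a nonzero ideal of $U/\mathrm{Ann}\,Y$, which is prime by (F1) and Noetherian. By (F5) it contains a regular element, and $\mathrm{GKdim}\,U/\mathrm{Ann}\,X+1\le\mathrm{GKdim}\,U/\mathrm{Ann}\,Y$. These dimensions are finite, so this contradicts Step 1. $\square$

**Lemma 3.** Let $X,Y$ be simple of the same GK dimension $d$. Then
$$\dim\mathrm{Hom}_U(V\otimes X,Y)\le\dim V\,\frac{e_d(X)}{e_d(Y)}\qquad\text{for all f.d. }V.\tag{6}$$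
The bimodule $\mathcal L(X,Y)$ has finite length, and it is f.g. as a left and as a right $U$-module.

*Proof.* **Step 1: bound the Hom space by multiplicities.** Let $\varphi_1,\dots,\varphi_k\in\mathrm{Hom}_U(V\otimes X,Y)$ be linearly independent. We claim that $(\varphi_i):V\otimes X\to Y^k$ is onto. Otherwise $Y^k$ modulo the image is a nonzero quotient of the semisimple module $Y^k$, hence a direct sum of copies of $Y$. So some nonzero map $Y^k\to Y$ kills the image. By (F1) this map is $(y_i)\mapsto\sum a_iy_i$ with scalars $a_i$, not all zero, so $\sum a_i\varphi_i=0$, a contradiction. Hence $k\,e_d(Y)\le e_d(V\otimes X)=\dim V\,e_d(X)$.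

**Step 2: deduce finite length from finite ad-multiplicities.** Put $C=\mathcal L(X,Y)$. By (3) and Step 1, each simple f.d. $\mathfrak g$-module occurs in $C$ under the adjoint action with finite multiplicity. Also $Z$ acts on $C$ by the c.c. of $Y$ from the left and by the c.c. of $X$ from the right. Let $M_1,\dots,M_s$ be the simple bimodules from (F4) for these characters, and choose simple $\mathfrak g$-submodules $V_j\subset M_j$ for the adjoint action. Consider a strict chain of sub-bimodules of $C$. Each successive quotient is a nonzero bimodule. It contains a nonzero cyclic sub-bimodule, which has a maximal sub-bimodule by Zorn's lemma. So the quotient has a simple subquotient, and this is isomorphic to some $M_j$. The adjoint action on $C$ is locally finite, hence semisimple, so multiplicities are additive. Each step of the chain therefore contributes at least $1$ to the number $\sum_j[C:V_j]<\infty$. So chains have bounded length.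

**Step 3: get one-sided finite generation.** By Step 2, $C$ is f.g. as a bimodule. Finitely many generators lie in a f.d. ad-stable subspace $F$, so $C=UFU$. By (5), $UFU=UF=FU$. $\square$

**Lemma 4.** Let $X$ be simple, and let $\psi$ be a character of $Z$. Up to isomorphism there are only finitely many simple $Z'$ with c.c. $\psi$ and $X\triangleright Z'$.

*Proof.* Let $\chi$ be the c.c. of $X$ and $d=\mathrm{GKdim}\,X$; by Lemma 1 also $\mathrm{GKdim}\,Z'=d$.

**Step 1: reach $Z'$ through one of finitely many bimodules.** The bimodule $\mathcal L(X,Z')$ is nonzero by (4) and has finite length by Lemma 3, so it contains a simple sub-bimodule $M$. The $U$-linear map $M\otimes_UX\to Z'$, $f\otimes x\mapsto f(x)$, is nonzero because $M$ consists of maps and is nonzero. So it is onto. Since $M$ has left character $\psi$ and right character $\chi$, (F4) leaves finitely many possibilities for $M$.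

**Step 2: bound the number of simple quotients of $M\otimes_UX$ for fixed $M$.** Let $F\subset M$ be a nonzero f.d. ad-stable subspace. By simplicity and (5), $M=UFU=FU$. So the map $F\otimes X\to M\otimes_UX$, $f\otimes x\mapsto f\otimes x$, is onto, since $fu\otimes x=f\otimes ux$. It is $U$-linear, where $F$ carries the adjoint action: for $y\in\mathfrak g$ we have $yf\otimes x=\mathrm{ad}(y)f\otimes x+f\otimes yx$. Let $Z_1,\dots,Z_k$ be pairwise non-isomorphic simple quotients of $M\otimes_UX$. Then $F\otimes X$ surjects onto each $Z_i$, hence onto $\bigoplus Z_i$, because the $Z_i$ are pairwise non-isomorphic. So $k\le\sum_ie_d(Z_i)\le\dim F\,e_d(X)$. $\square$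

## 5. Terminal elements in a finite preorder

We can now try the direct approach. Let $X\triangleright Y$, let $\chi$ be the c.c. of $X$, and choose $V$ with $X\hookrightarrow V^*\otimes Y$. The generalized $\chi$-component of $V^*\otimes Y$ contains $X$, so it is nonzero. It is a direct summand of a f.g. module, hence f.g., and so it has a simple quotient $Z_1$, which has c.c. $\chi$. Thus
$$X\triangleright Y\triangleright Z_1,\qquad Z_1\text{ has the same c.c. as }X.\tag{7}$$
One hopes for $Z_1\cong X$, but nothing forces it. We can repeat the construction with $X\triangleright Z_1$, and so on. By Lemma 4 only finitely many modules can ever appear, so the walk finally moves inside a set of mutually related modules. Here the approach stops: a finite preorder may well have an element $X$ from which one can leave and never return. Finiteness brings us to a terminal module. We must still show that from a terminal module one can reach $X$, and this is the content of the following statement.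

**Proposition 6.** Let $X,Y$ be simple with the same c.c. $\chi$ and $X\triangleright Y$. Assume that every simple $Z'$ with c.c. $\chi$ and $Y\triangleright Z'$ satisfies $Z'\triangleright Y$. Then $Y\triangleright X$.

*Proof of Theorem A, given Proposition 6.* Only symmetry is needed. Let $X\triangleright Y$, let $\chi$ be the c.c. of $X$, and take $Z_1$ as in (7).

**Step 1: find a terminal module below $Z_1$.** Let $\mathcal S$ be the set of isomorphism classes of simple $Z'$ with c.c. $\chi$ and $X\triangleright Z'$. It is finite by Lemma 4, and $Z_1\in\mathcal S$. For $W\in\mathcal S$ put $D(W)=\{Z'\in\mathcal S: W\triangleright Z'\}$. Among the elements of $D(Z_1)$ choose $Y_0$ with $|D(Y_0)|$ minimal. If $Z'\in\mathcal S$ and $Y_0\triangleright Z'$, then $Z'\in D(Z_1)$ and $D(Z')\subset D(Y_0)$ by transitivity. By minimality $D(Z')=D(Y_0)\ni Y_0$, that is, $Z'\triangleright Y_0$.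

**Step 2: apply the proposition.** Let $Z'$ be any simple module with c.c. $\chi$ and $Y_0\triangleright Z'$. Then $X\triangleright Y_0\triangleright Z'$, so $Z'\in\mathcal S$, and $Z'\triangleright Y_0$ by Step 1. So Proposition 6 applies to the pair $(X,Y_0)$ and gives $Y_0\triangleright X$. Hence $Y\triangleright Z_1\triangleright Y_0\triangleright X$. $\square$

It remains to prove Proposition 6. The plan is as follows. Suppose that $X$ cannot be reached from $Y$. Put $X$ into a quotient $H$ of some $V\otimes Y$ with *smallest possible multiplicity*, and let $\pi:H\to Y'$ be a simple quotient with kernel $T\supset X$. Minimality will make $T$ invisible from $Y'$, in the sense that $\mathcal L(Y',T)=0$. Then $H$ is controlled by a right ideal $L$ of the ring $\mathcal L(Y',Y')$. Such a right ideal is so large that it meets the image of $U$, and the elements of $U$ found in this way kill $T$. So $X$ has a strictly larger annihilator than $Y'$, against Lemma 2.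

## 6. Right ideals of $\mathcal L(Y,Y)$ meet the image of $U$

**Lemma 5.** Let $Y$ be simple, $B=\mathcal L(Y,Y)$, and let $A\cong U/\mathrm{Ann}\,Y$ be the image of $U$ in $B$. Then $B$ is prime, left and right Noetherian, and f.g. as a right $A$-module. If $0\ne L\subset B$ is a right ideal of $B$ with $AL\subset L$, then $L\cap A$ is a nonzero two-sided ideal of $A$.

*Proof.* **Step 1: make Goldie's theorem applicable.** By Lemma 3, $B$ is f.g. on both sides over the Noetherian ring $A$. One-sided ideals of $B$ are $A$-submodules on the same side, so $B$ is left and right Noetherian. Let $P_1,P_2$ be nonzero ideals of $B$. Since $A\subset B$, each $P_iY$ is a nonzero $U$-submodule of $Y$, so $P_iY=Y$. Then $P_1P_2Y=P_1Y=Y\ne0$, and $P_1P_2\neq0$. So $B$ is prime. Let $Q$ be its simple artinian quotient ring.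

**Step 2: show $LQ=Q$.** Since $AL\subset L\ne0$, the space $LY$ is a nonzero $U$-submodule of $Y$, so $LY=Y$. As $Q$ is semisimple artinian, the right ideal $LQ$ equals $\epsilon Q$ with $\epsilon^2=\epsilon$. Suppose $\epsilon\ne1$. Write $1-\epsilon=c^{-1}b$ with $b\in B$ and $c\in B$ regular, so $b=c(1-\epsilon)\neq0$. Every $\ell\in L\subset\epsilon Q$ satisfies $\epsilon\ell=\ell$, hence $b\ell=0$. So $bL=0$ and $bY=bLY=0$. But $b$ is a nonzero element of $\mathrm{End}_{\mathbb C}(Y)$, a contradiction.

**Step 3: find a regular element in $L$.** By Step 2, $1=\sum_i\ell_iq_i$ with $\ell_i\in L$ and $q_i\in Q$. With a common denominator, $q_i=b_ic^{-1}$, where $b_i\in B$ and $c\in B$ is regular. So $\ell_0:=c=\sum_i\ell_ib_i$ lies in $L$, because $L$ is a right ideal.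

**Step 4: show that $\ell_0B$ meets every nonzero right $A$-submodule $D$ of $B$.** Suppose $D\cap\ell_0B=0$. We claim that the sum $D+\ell_0D+\ell_0^2D+\cdots$ is direct. Indeed, if $d_0+\ell_0d_1+\dots+\ell_0^nd_n=0$ with $d_i\in D$, then $d_0\in D\cap\ell_0B=0$. Cancel the regular element $\ell_0$ from the left and repeat; all $d_i$ vanish. Each $\ell_0^iD$ is a nonzero right $A$-submodule of $B$, so $B$ contains an infinite direct sum of nonzero right $A$-submodules. This is impossible, as $B$ is a Noetherian right $A$-module.

**Step 5: conclude.** Take $D=A$ in Step 4: $0\ne\ell_0B\cap A\subset L\cap A$. Finally, $L\cap A$ is stable under right multiplication by $A$, as $L$ is a right ideal of $B\supset A$, and under left multiplication, as $AL\subset L$. $\square$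

*Remark.* The simplicity of $Y$ enters through $LY=Y$ and cannot be ignored. For $B=\mathrm{Mat}_2(\mathbb C)$, $A=\mathbb C\cdot1$ and $L=E_{11}B$ (with $E_{11}$ the matrix unit) we have $AL\subset L\neq0$ but $L\cap A=0$. Here $A$ does not act irreducibly on $\mathbb C^2$, and $L\,\mathbb C^2\ne\mathbb C^2$.

## 7. Minimal multiplicity makes the kernel invisible

*Proof of Proposition 6.* Suppose $Y\not\triangleright X$. Let $d=\mathrm{GKdim}\,X=\mathrm{GKdim}\,Y$, and let $\mathcal G$ be the class of modules isomorphic to quotients of $V\otimes Y$ with $V$ f.d. It is closed under quotients. It is closed under finite direct sums, since $(V_1\otimes Y)\oplus(V_2\otimes Y)=(V_1\oplus V_2)\otimes Y$. By Lemma 1, a nonzero member of $\mathcal G$ has GK dimension $d$ and $e_d\ge1$.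

**Step 1: choose the smallest surrounding module.** By (1) some module $V^*\otimes Y\in\mathcal G$ contains a copy of $X$. Among all $H\in\mathcal G$ that contain a copy of $X$, choose one with $e_d(H)$ minimal. By (F3) the generalized $\chi$-component of $H$ is a quotient of $H$, so it is in $\mathcal G$; it contains $X$, and its multiplicity is at most $e_d(H)$. Replace $H$ by it. So $H$ has generalized c.c. $\chi$.

**Step 2: choose a simple quotient and use the terminality of $Y$.** Since $H\ne0$ is f.g., it has a simple quotient $\pi:H\twoheadrightarrow Y'$, and $Y'$ has c.c. $\chi$. As $H\in\mathcal G$, we have $Y\triangleright Y'$. By hypothesis $Y'\triangleright Y$. We record three consequences.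

* $\mathcal G$ is also the class of quotients of modules $V\otimes Y'$. Indeed $V'\otimes Y'\twoheadrightarrow Y$ gives $V\otimes V'\otimes Y'\twoheadrightarrow V\otimes Y$ for each $V$, and symmetrically with $Y$ and $Y'$ exchanged.
* $X\triangleright Y\triangleright Y'$, so $X\triangleright Y'$.
* $Y'\not\triangleright X$, since otherwise $Y\triangleright Y'\triangleright X$. In particular $X\not\cong Y'$.

Let $T=\ker\pi$. Since $X$ and $Y'$ are simple and not isomorphic, $\pi|_X=0$, so $X\subset T$.

**Step 3: show $\mathcal L(Y',T)=0$.** Let $T'\subset T$ be the sum of the images of all $U$-maps $V\otimes Y'\to T$ over all f.d. $V$. As $T$ is Noetherian, finitely many images suffice, so $T'$ is a quotient of a finite direct sum of modules $V\otimes Y'$, and $T'\in\mathcal G$. As $X$ is simple, either $X\subset T'$ or $X\cap T'=0$.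

If $X\subset T'$, then $T'$ is a member of $\mathcal G$ containing $X$ with $e_d(T')\le e_d(T)=e_d(H)-e_d(Y')<e_d(H)$. This contradicts the choice of $H$.

So $X\cap T'=0$. Then $X$ embeds in $H/T'\in\mathcal G$, and minimality gives $e_d(H)-e_d(T')=e_d(H/T')\ge e_d(H)$. Hence $e_d(T')=0$. As $T'\in\mathcal G$, this forces $T'=0$ by Lemma 1. So there are no nonzero maps $V\otimes Y'\to T$, and $\mathcal L(Y',T)=0$ by (3).

**Step 4: encode $H$ in a right ideal of $B$.** Put $B=\mathcal L(Y',Y')\supset A\cong U/\mathrm{Ann}\,Y'$. The map
$$\pi_*:\mathcal L(Y',H)\to B,\qquad f\mapsto\pi f,$$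
is left $U$-linear (because $\pi$ is $U$-linear) and right $B$-linear. Its kernel is $\mathcal L(Y',T)=0$. Let $L$ be its image and $s:L\to\mathcal L(Y',H)$ the inverse map. Then for $\ell\in L$, $b\in B$, $u\in U$,
$$\pi s(\ell)=\ell,\qquad s(\ell b)=s(\ell)b,\qquad s(u\ell)=u\,s(\ell).\tag{8}$$
By Step 2 there is a surjection $q:V\otimes Y'\twoheadrightarrow H$. The maps $q(v\otimes-)$ lie in $\mathcal L(Y',H)$ by (3), so
$$H=\mathcal L(Y',H)\,Y'=s(L)\,Y'.\tag{9}$$
In particular $L\ne0$. So $L$ is a nonzero right ideal of $B$ with $AL\subset L$, and Lemma 5, applied to $Y'$, gives $L\cap A\ne0$.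

**Step 5: show that the elements of $U$ lying over $L\cap A$ kill $T$.** Let $J\subset U$ be the preimage of $L\cap A$. It is a two-sided ideal with $J\supsetneq\mathrm{Ann}\,Y'$. Let $u\in J$ have image $a\in L\cap A$, and let $t\in T$. By (9), $t=\sum_is(\ell_i)y_i$ with $\ell_i\in L$ and $y_i\in Y'$. By (8), $\sum_i\ell_iy_i=\pi(t)=0$. Now
$$ut=\sum_iu\,s(\ell_i)y_i=\sum_is(a\ell_i)y_i=\sum_is(a)\,\ell_iy_i=s(a)\Big(\sum_i\ell_iy_i\Big)=0.\tag{10}$$
The second equality is left $U$-linearity, together with $u\ell_i=a\ell_i$. The third is right $B$-linearity applied to the element $a\in L$ and to $\ell_i\in B$. Both memberships of $a$ are used: $a\in A$ lets an element of $U$ act as $a$, and $a\in L$ makes $s(a)$ meaningful.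

**Step 6: reach the contradiction.** By Step 5, $JT=0$, so $JX=0$ and $\mathrm{Ann}\,X\supseteq J\supsetneq\mathrm{Ann}\,Y'$. But $X\triangleright Y'$, and Lemma 2 forbids this. $\square$

With this, Theorem A is proved.

*Where terminality is used.* The relation $Y'\triangleright Y$ was needed for (9): it makes $H$, which is built from $Y$, a quotient of some $V\otimes Y'$.

*Example: Step 3 in $\mathfrak{sl}_2$.* Start with $M(-2)\triangleright M(-1)$. By (1), $M(-2)$ lies in $V_1\otimes M(-1)$, a module of multiplicity $2$ with simple quotient $Y'=M(-2)$ and $T=M(0)$. The sum $T'$ of the images of all maps $V\otimes M(-2)\to M(0)$ contains $M(-2)$. It is not $M(0)$, since otherwise $L(0)$ would be a quotient of some $V\otimes M(-2)$, against Lemma 1. As $M(0)/M(-2)=L(0)$ is simple, $T'=M(-2)$. So we are in the case $X\subset T'$, and the multiplicity drops from $2$ to $1$.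

*Example: Steps 4 and 5 in $\mathfrak{sl}_2$.* Let $H=(V_1\otimes M(-1))/M(-2)$, where $M(-2)\subset M(0)\subset V_1\otimes M(-1)$. It has the submodule $T=L(0)$ with quotient $Y'=M(-2)$. Since $M(-2)\triangleright M(-1)$, the module $H$ is a quotient of some $V\otimes Y'$. Also $\mathcal L(Y',T)=0$ by Lemma 1. So Steps 4 and 5 apply word for word and give an ideal $J\supsetneq\mathrm{Ann}\,M(-2)$ that kills $L(0)$, which therefore lies in the augmentation ideal of $U$. The right ideal $L$ is proper. Otherwise $\mathrm{id}\in L$, and $s(\mathrm{id})$ would commute with $U$ by (8), so it would split $\pi$; then $L(0)$ would be a quotient of $V_1\otimes M(-1)$, which Section 1 excludes. There is no contradiction in this example: $L(0)\not\triangleright M(-2)$, so Lemma 2 says nothing. The hypothesis $X\triangleright Y'$ in Step 6 is thus essential.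

## 8. Classes, endomorphism rings, and reductive Lie algebras

Write $X\sim Y$ for $X\triangleright Y$, now that this is an equivalence relation.

**Theorem B.**

1. For simple $X,Y$ the following are equivalent, where "for some $V$" means for some f.d. $V$: $V\otimes X\twoheadrightarrow Y$ for some $V$; $V\otimes Y\twoheadrightarrow X$ for some $V$; $X\hookrightarrow V\otimes Y$ for some $V$; $Y\hookrightarrow V\otimes X$ for some $V$; $\mathcal L(X,Y)\neq0$; $\mathcal L(Y,X)\ne0$. Thus all simple quotients and all simple submodules of $V\otimes X$ lie in the class of $X$. If $N\ne0$ is a quotient of some $V\otimes X$, then $V'\otimes N\twoheadrightarrow X$ for some f.d. $V'$.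

2. Let $S=\bigoplus_{i=1}^nS_i$ with $S_i$ simple. Then $\mathcal L(S,S)$ is a semiprime, left and right Noetherian ring. It is the direct product, over the $\sim$-classes $c$ meeting $\{S_i\}$, of the prime rings $\mathcal L(S_c,S_c)$, where $S_c=\bigoplus_{S_i\in c}S_i$. Conversely, semiprimeness of $\mathcal L(X\oplus Y,X\oplus Y)$ for all simple $X,Y$ formally implies Theorem A.

3. For a character $\chi$ of $Z$, let $M_1,\dots,M_s$ be the simple bimodules of (F4) with left and right character $\chi$, choose simple ad-submodules $F_j\subset M_j$, and put $N(\chi)=\sum_j\dim F_j$. Every $\sim$-class contains at most $N(\chi)$ modules of c.c. $\chi$.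

4. Theorem A holds for every reductive f.d. Lie algebra over $\mathbb C$ (with arbitrary, not necessarily semisimple, f.d. modules $V$).

A ring is *semiprime* if it has no nonzero two-sided ideal of square zero; a finite product of prime rings is semiprime. For $S=M(-1)\oplus L(0)$ over $\mathfrak{sl}_2$, part 2 gives $\mathcal L(S,S)=\mathcal L(M(-1),M(-1))\times\mathbb C$, which is semiprime but not prime.

*Proof of 1.* The first and fifth conditions are equivalent by (4), as are the second and sixth. The first and third, and the second and fourth, are equivalent by (1), because $V^*$ runs through all f.d. modules when $V$ does. The first and second are equivalent by Theorem A. The statement on simple quotients and submodules of $V\otimes X$ follows. For the last one, take a simple quotient $Z'$ of the f.g. module $N\ne0$. Then $X\triangleright Z'$, so by Theorem A there is a f.d. $V'$ with $V'\otimes Z'\twoheadrightarrow X$, and $V'\otimes N\twoheadrightarrow V'\otimes Z'\twoheadrightarrow X$. $\square$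

*Proof of 2.* **Step 1: decompose the ring and show that it is Noetherian.** We have $R=\mathcal L(S,S)=\bigoplus_{i,j}\mathcal L(S_i,S_j)$, and $\mathcal L(S_i,S_j)=0$ unless $S_i\sim S_j$. So there are no components between different classes, and $R=\prod_c\mathcal L(S_c,S_c)$. For $S_i\sim S_j$ the two modules have the same GK dimension, so $\mathcal L(S_i,S_j)$ is f.g. over $U$ on both sides by Lemma 3. Thus $R$ is f.g. on both sides over the image of $U$, which is a Noetherian ring contained in $R$. So $R$ is left and right Noetherian.

**Step 2: show that each factor is prime.** Assume that all $S_i$ are equivalent, and let $P,P'$ be nonzero ideals of $R$. Let $e_i\in R$ be the projections onto the summands; they commute with $U$. Since $P=\bigoplus e_jPe_i$, we can choose $i,j$ with $P_{ji}=e_jPe_i\ne0$, and similarly $k,l$ with $P'_{lk}=e_lP'e_k\ne0$. These spaces, and $\mathcal L(S_l,S_i)$, are stable under left multiplication by $U$, and all three are nonzero, the last one since $S_l\sim S_i$. So their images are nonzero submodules of simple modules, and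
$$P'_{lk}S_k=S_l,\qquad\mathcal L(S_l,S_i)S_l=S_i,\qquad P_{ji}S_i=S_j.$$
Hence $P_{ji}\,\mathcal L(S_l,S_i)\,P'_{lk}S_k=S_j\ne0$. The product of these three spaces lies in $PRP'\subset PP'$, so $PP'\neq0$ and $R$ is prime.

**Step 3: prove the converse.** If Theorem A failed, there would be simple $X,Y$ with $\mathcal L(X,Y)\ne0=\mathcal L(Y,X)$, and then $X\not\cong Y$. In $R=\mathcal L(X\oplus Y,X\oplus Y)=\mathcal L(X,X)\oplus\mathcal L(X,Y)\oplus\mathcal L(Y,Y)$, the part $\mathcal L(X,Y)$ is a two-sided ideal: multiplying it from the left by $\mathcal L(Y,Y)$ or from the right by $\mathcal L(X,X)$ stays inside, and all other products with it vanish. Its square is zero, as its elements kill $Y$ and have image in $Y$. So $R$ is not semiprime. $\square$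

*Proof of 3.* Suppose that the class contains a module of c.c. $\chi$. Let $d$ be the common GK dimension of the class, and among its modules of c.c. $\chi$ let $X$ be one with $e_d(X)$ minimal. By Theorem A every member $Z'$ of the class with c.c. $\chi$ satisfies $X\triangleright Z'$. By the proof of Lemma 4 it is a quotient of some $M_j\otimes_UX$, hence of $F_j\otimes X$. Fix $j$, and let $Z_1,\dots,Z_k$ be pairwise non-isomorphic members of the class with c.c. $\chi$ that are quotients of $M_j\otimes_UX$. Then, as in Lemma 4 and by the choice of $X$,
$$k\,e_d(X)\le\sum_ie_d(Z_i)\le\dim F_j\,e_d(X).$$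
So $k\le\dim F_j$. Sum over $j$. $\square$

*Proof of 4.* Let $\mathfrak g=\mathfrak s\oplus\mathfrak z$ with $\mathfrak s$ semisimple and $\mathfrak z$ central. Reflexivity and transitivity are seen as before. Let $X,Y$ be simple $\mathfrak g$-modules with a surjection $V\otimes X\twoheadrightarrow Y$, where $V$ is f.d.

**Step 1: restrict to $\mathfrak s$.** By Quillen's lemma, which holds for every f.d. Lie algebra over $\mathbb C$, the central elements in $\mathfrak z$ act on $X$ and $Y$ by characters $x,y\in\mathfrak z^*$. So every $\mathfrak s$-submodule of $X$ or $Y$ is a $\mathfrak g$-submodule, and $X,Y$ are simple over $\mathfrak s$. The given map is also a surjection of $\mathfrak s$-modules, whatever the action of $\mathfrak z$ on $V$. By Theorem A for $\mathfrak s$ (trivially valid if $\mathfrak s=0$) there are a f.d. $\mathfrak s$-module $V'$ and an $\mathfrak s$-surjection $V'\otimes Y\twoheadrightarrow X$.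

**Step 2: restore the action of $\mathfrak z$.** Let $\mathfrak z$ act on $V'$ by the character $x-y$. Then $V'$ is a f.d. $\mathfrak g$-module, and $\mathfrak z$ acts by $x$ on both $V'\otimes Y$ and $X$. So the surjection is one of $\mathfrak g$-modules. $\square$
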